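# Differences of a curve, summed up: when $X(m)$ becomes an approximate group

## 1. Half a parabola

Take the half parabola $X=\{(t,t^2):t\ge 0\}$ in $\mathbb R^2$ and compute all differences of its points. For $s,t\ge0$,
$$(s,s^2)-(t,t^2)=(u,v),\qquad u=s-t,\quad v=(s-t)(s+t)=u\,(s+t).$$
Fix $u>0$. Then $s=t+u$ and $s+t=2t+u$, which takes every value in $[u,\infty)$ as $t$ runs over $[0,\infty)$. So $v$ takes exactly the values $v\ge u^2$. The case $u<0$ is the mirror image, and $u=0$ gives only the origin. With $S=\{(u,v):u>0,\ v\ge u^2\}$ we have found
$$X-X=\{0\}\cup S\cup(-S).$$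

Now add this set to itself. The sum contains $S-S$, and $S-S=\mathbb R^2$: given $(u,v)$, choose $a,b>0$ with $a-b=u$, then choose $\alpha\ge a^2$ and $\beta\ge b^2$ with $\alpha-\beta=v$, and $(u,v)=(a,\alpha)-(b,\beta)$. So two copies of $X-X$ already add up to the whole plane.

Is $X-X$ itself, up to finitely many translates, already as big as its double? That would mean $\mathbb R^2\subseteq A+(X-X)$ for some finite $A$. Look at the points $(\lambda,0)$ with $\lambda$ large. If $(\lambda,0)\in a+(X-X)$ with $a=(a_1,a_2)$ and $\lambda>a_1$, then $(\lambda-a_1,-a_2)\in S$, that is, $-a_2\ge(\lambda-a_1)^2$. This fails for all large $\lambda$. A finite set $A$ therefore cannot serve all large $\lambda$, and the answer is no.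

Two variants behave differently.

* The whole parabola, $t\in\mathbb R$. Now $s+t$ is arbitrary for given $u\neq0$, so $X-X=\{0\}\cup\{(u,v):u\ne0\}$. The double is $\mathbb R^2$, and $\mathbb R^2=\{0,e_1\}+(X-X)$, since $(0,v)-e_1=(-1,v)\in X-X$. Two translates suffice.
* The arc $0\le t\le1$. For $0<u\le1$ the value $s+t=2t+u$ runs over $[u,2-u]$, so $X-X$ contains the open set $\{0<u<1,\ u^2<v<u(2-u)\}$. The double of $X-X$ is bounded, so finitely many translates of that open set cover it.

So for some curves one copy of $X-X$ is stable under doubling, up to finitely many translates; for the half parabola one needs two copies. Must this stabilization happen for every curve, and after how many summands?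

## 2. Approximate subgroups, the sets $X(m)$, and the results

**Definition (approximate subgroup).** Let $G$ be an abelian group and $k\in\mathbb N=\{1,2,3,\dots\}$. A set $Y\subseteq G$ is a $k$-approximate group if $Y=-Y$ and there is a set $A\subseteq G$ of cardinality $k$ with $Y+Y\subseteq A+Y$. It is an approximate subgroup (or just approximate) if this holds for some $k$.

For example, $Y=(-1,1)\subseteq\mathbb R$ is a $3$-approximate group: $Y+Y=(-2,2)=(-2,0)\cup(-1,1)\cup(0,2)=\{-1,0,1\}+Y$. A subgroup is a $1$-approximate group. The set $\{0\}\cup S\cup(-S)$ of Section 1 is symmetric but not approximate.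

**Definition (the sets $X(m)$).** For $X\subseteq\mathbb R^n$ nonempty and $m\ge1$,
$$X(m)=\underbrace{(X-X)+\cdots+(X-X)}_{m\text{ times}},\qquad X-X=\{x-y:x,y\in X\}.$$

Three facts are immediate and will be used constantly: $X(m)=-X(m)$; $X(m)+X(m')=X(m+m')$; and $X(m)\subseteq X(m')$ for $m\le m'$, because $0\in X-X$. Translating $X$ does not change $X(m)$.

**Definition (connected smooth curve).** A connected smooth curve in $\mathbb R^n$ is a set $X=\gamma(I)$, where $I\subseteq\mathbb R$ is an interval, possibly unbounded, and $\gamma:I\to\mathbb R^n$ is a $C^\infty$ map.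

Such an $X$ need not be closed, bounded or injectively parametrized. It is path-connected, being a continuous image of an interval. In this language the question, which comes from Elías Baro, Pantelis E. Eleftheriou, Ya'acov Peterzil, "Locally definable subgroups of semialgebraic groups", arXiv:1812.10682 (2018), is: let $X\subseteq\mathbb R^n$ be a connected smooth curve; is there $m$ such that $X(m)$ is an approximate subgroup of $\langle\mathbb R^n,+\rangle$? For compact $X$ it is known that there is. The answer is yes in general, and $m=n$ always works.

Throughout, write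
$$V=\operatorname{span}(X-X),\qquad d=\dim V\le n,\qquad C=\operatorname{conv}(X-X).$$
If $d=0$, then $X$ is a point and every $X(m)=\{0\}$ is a $1$-approximate group. So assume $d\ge1$ from now on. The case $d=1$ with $X$ path-connected is easy by hand: $X-X$ is a symmetric interval in a line, bounded or not, and one copy is approximate.

**Theorem A.** Let $X\subseteq\mathbb R^n$ be nonempty and path-connected (for example, a connected smooth curve) with $d\ge1$. Then for every $m\ge d$, $X(m)$ is a $k$-approximate subgroup for some $k\le(10m)^d$. In particular $X(n)$ is always an approximate subgroup. The same holds for every nonempty compact connected $X\subseteq\mathbb R^n$.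

**Theorem B.** Let $n\ge2$ and $X=\{(t,t^2,\dots,t^n):t\ge0\}$. Then $X(m)$ is not an approximate subgroup for any $m\le n-1$. Hence $n$ is the least $m$ that works for all connected smooth curves in $\mathbb R^n$ (for $n=1$ this is trivial).

**Theorem C.** Let $X$ be a connected smooth curve with $d\ge1$. If $m<d/2$, then $X(m)$ is not approximate. If $X$ is bounded, then $X(m)$ is approximate if and only if $m\ge\lceil d/2\rceil$.

**Theorem D.** Let $X$ be path-connected with $d\ge1$, let $B$ be the open unit ball of $V$, and let $L=\{v:\mathbb Rv\subseteq\overline C\}$. Then $L$ is a linear subspace, and for every $m\ge d$ each of $X(m)$ and $L+B$ is covered by finitely many translates of the other. If $L=V$, then $X(j)=V$ for some $j$.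

**Theorem E.** There is (in ZFC) a connected set $X\subseteq\mathbb R^2$ such that no $X(m)$ is approximate.

## 3. Why exhausting the curve by compact arcs is not enough

For a bounded curve there is an obvious plan: find $m$ such that $X(m)$ has nonempty interior in $V$, and cover the bounded set $X(2m)$ by finitely many translates of that interior. For an unbounded curve this breaks at once, since $X(2m)$ need not be bounded.

The natural repair is to cut the curve into compact arcs $X_N$, get $X_N(2m)\subseteq A_N+X_N(m)$ with $|A_N|=k_N$, and hope that $k_N$ stays bounded. But a uniform bound on $k_N$ is not enough. Take the half parabola and $X_N=\{(t,t^2):0\le t\le N\}$. The linear map $\delta_N(u,v)=(Nu,N^2v)$ carries $X_1$ onto $X_N$. We saw that $X_1(2)\subseteq A+X_1(1)$ for some finite $A$; applying $\delta_N$ gives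
$$X_N(2)\subseteq\delta_N(A)+X_N(1),\qquad|\delta_N(A)|=|A|\ \text{ for all }N.$$
The number of translates is the same for every $N$, and yet $X(1)=\bigcup_NX_N(1)$ is not approximate. The trouble is that the translating set depends on $N$, and nothing keeps it in place as $N\to\infty$.

So we should control something that does pass to the limit. A covering of a piece says nothing about the union, but a finite set of points with forbidden differences always lies inside one piece. This suggests packing instead of covering.

**Lemma 1 (maximal separated sets).** Let $S=-S\subseteq\mathbb R^n$ with $0\in S$, and let $T\subseteq\mathbb R^n$ be nonempty. Call $A\subseteq T$ separated if $a-b\notin S$ for all distinct $a,b\in A$. If every finite separated $A\subseteq T$ has at most $k$ elements, then there is a separated $A\subseteq T$ with $1\le|A|\le k$ and $T\subseteq A+S$.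

*Proof.* Choose a finite separated $A\subseteq T$ of maximal cardinality; it is nonempty since singletons are separated. Let $y\in T$. If $y\in A$, then $y=y+0\in A+S$. If $y\notin A$, then $A\cup\{y\}$ is not separated, so for some $a\in A$ one of $y-a$, $a-y$ lies in $S$; by symmetry $y-a\in S$, so $y\in A+S$. $\square$

We will use it with $S=X(d)$ and $T=X(2m)$. To bound a separated set $A$ we want a body $K$ with $K-K\subseteq X(d)$: then the translates $a+K$, $a\in A$, are pairwise disjoint, and volumes can be compared. The bound must not depend on which compact piece contains the data, so the volume of $K$ must be at least a fixed fraction of the volume of a box that contains all the translates. A body found near one point by the inverse function theorem could be tiny compared with that box. We need a volume bound that sees the large scale, and it comes from topology.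

## 4. Sums of $d$ paths have large volume

**Lemma 2.** Let $b_1,\dots,b_d$ be a basis of $\mathbb R^d$, $\Lambda=\bigoplus_i\mathbb Zb_i$, and let $g_i:[0,1]\to\mathbb R^d$ be continuous with $g_i(0)=0$, $g_i(1)=b_i$. Let $K=\{\sum_ig_i(t_i):t\in[0,1]^d\}$. Then $K+\Lambda=\mathbb R^d$. If $b_i=e_i$ for all $i$, then $\operatorname{vol}(K)\ge1$.

If the paths are straight, $K$ is the closed parallelepiped spanned by the $b_i$, and the first claim is clear. The lemma says that bending the paths, with endpoints fixed, cannot destroy the tiling property.

*Proof.* **Step 1: make the family of paths periodic.** A linear change of coordinates lets us assume $b_i=e_i$, so $\Lambda=\mathbb Z^d$. Extend $g_i$ to $G_i:\mathbb R\to\mathbb R^d$ by $G_i(t+k)=g_i(t)+ke_i$ for $t\in[0,1]$, $k\in\mathbb Z$. This is well defined and continuous because $g_i(1)=g_i(0)+e_i$, and $G_i(t+1)=G_i(t)+e_i$. Put $G(t)=\sum_iG_i(t_i)$ for $t\in\mathbb R^d$. Then $G(t+k)=G(t)+k$ for $k\in\mathbb Z^d$. So $G-\mathrm{id}$ is continuous and $\mathbb Z^d$-periodic, hence bounded: $|G(t)-t|\le\rho$ for all $t$.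

**Step 2: a map at bounded distance from the identity is onto.** Let $z\in\mathbb R^d$. The continuous map $t\mapsto z-(G(t)-t)$ sends the closed ball of radius $\rho$ about $z$ into itself. By Brouwer's theorem it has a fixed point $t$, and $t=z-G(t)+t$ says $G(t)=z$.

**Step 3: reduce to the unit cube.** Write $t=k+u$ with $k\in\mathbb Z^d$ and $u\in[0,1)^d$. Then $z=G(u)+k=\sum_ig_i(u_i)+k\in K+\mathbb Z^d$. This proves $K+\Lambda=\mathbb R^d$.

**Step 4: pass to volumes.** Let $b_i=e_i$. The set $K$ is compact, and its integer translates cover $[0,1)^d$. Hence
$$1=\operatorname{vol}\big([0,1)^d\big)\le\sum_{k\in\mathbb Z^d}\operatorname{vol}\big([0,1)^d\cap(K+k)\big)=\sum_{k\in\mathbb Z^d}\operatorname{vol}\big(([0,1)^d-k)\cap K\big)=\operatorname{vol}(K),$$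
the last equality because the cubes $[0,1)^d-k$ partition $\mathbb R^d$. $\square$

Here is a case to test by hand. On the arc $\gamma(t)=(t,t^2)$, $0\le t\le1$, take the two paths along the arc from $0$ to $w_1=\gamma(\tfrac12)=(\tfrac12,\tfrac14)$ and to $w_2=\gamma(1)=(1,1)$. In coordinates where $w_1,w_2$ are the unit vectors, Lemma 2 gives $\operatorname{vol}(K)\ge1$; in the original coordinates, $\operatorname{area}(K)\ge|\det(w_1,w_2)|=\tfrac12-\tfrac14=\tfrac14$. Directly, $K$ is the set of points $(t+s,t^2+s^2)$ with $t\in[0,\frac12]$, $s\in[0,1]$. The pair $(t+s,t^2+s^2)$ determines the unordered pair $\{t,s\}$, and the unordered pairs that occur are those with minimum at most $\frac12$. The Jacobian has absolute value $2|s-t|$, so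
$$\operatorname{area}(K)=\int_0^{1/2}\!\int_t^1 2(s-t)\,ds\,dt=\int_0^{1/2}(1-t)^2\,dt=\frac{1-\frac18}{3}=\frac7{24}\ \ge\ \frac14 .$$

## 5. The packing bound

It remains to choose the endpoints $b_i$ so that everything in sight fits into a box of size comparable to the parallelepiped they span. We take endpoints on the curve that maximize a determinant.

**Proposition 3.** Let $X$ be path-connected with $d\ge1$, and let $M\ge1$ be an integer. Let $A\subseteq MC$ satisfy $a-b\notin X(d)$ for all distinct $a,b\in A$. Then $|A|\le(4M+2d)^d$.

*Proof.* It suffices to bound finite $A$, since every finite subset of $A$ satisfies the same hypothesis.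

**Step 1: put the data into a compact piece.** Each $a\in A$ is $M$ times a convex combination of differences of finitely many points of $X$. Let $F\subseteq X$ be a finite set containing all these points, for all $a\in A$, and also finitely many points whose differences span $V$. Choose paths in $X$ from one point of $F$ to each of the others, and let $X_0$ be the union of their images. (For a curve, an arc $\gamma([\alpha,\beta])$ does it.) Then $X_0\subseteq X$ is compact and path-connected, $A\subseteq M\operatorname{conv}(X_0-X_0)$, and $X_0-X_0$ spans $V$. Fix $p_0\in X_0$. Since $x-y=(x-p_0)-(y-p_0)$, the set $X_0-p_0$ spans $V$.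

**Step 2: choose coordinates that fit the piece.** Identify $V$ with $\mathbb R^d$ linearly. By compactness, choose $w_1,\dots,w_d\in X_0-p_0$ maximizing $|\det(w_1,\dots,w_d)|$. The maximum is nonzero because $X_0-p_0$ spans. Let $x\in X_0-p_0$ and write $x=\sum_ic_iw_i$. By Cramer's rule, $c_i$ is the determinant with $w_i$ replaced by $x$, divided by $\det(w_1,\dots,w_d)$. By maximality $|c_i|\le1$. Now change coordinates linearly so that $w_i=e_i$. Then
$$X_0-p_0\subseteq[-1,1]^d,\qquad X_0-X_0\subseteq[-2,2]^d,\qquad A\subseteq[-2M,2M]^d.\tag{1}$$

**Step 3: build the body $K$.** Since $X_0$ is path-connected, there are paths $g_i:[0,1]\to X_0-p_0$ from $0$ to $e_i$. Let $K$ be as in Lemma 2. It is compact, $\operatorname{vol}(K)\ge1$, and $K\subseteq[-d,d]^d$ by (1). An element of $K$ has the form $\sum_{i=1}^d(x_i-p_0)$ with $x_i\in X_0$. In a difference of two such elements the points $p_0$ cancel, and we get $\sum_{i=1}^d(x_i-x_i')$. Hence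
$$K-K\subseteq X(d).\tag{2}$$

**Step 4: compare volumes.** Let $a,b\in A$ be distinct. If $a+K$ and $b+K$ met, say $a+k=b+k'$, then $a-b=k'-k\in X(d)$ by (2), which is excluded. So the sets $a+K$, $a\in A$, are pairwise disjoint, of volume at least $1$, and contained in $[-2M-d,2M+d]^d$. Therefore $|A|\le(4M+2d)^d$. $\square$

The compact piece $X_0$ has disappeared from the bound. The hypothesis $a-b\notin X(d)$ is about all of $X$, and it implies $a-b\notin X_0(d)$ for every piece, whichever one $A$ happens to need. This is the passage to the limit that was not available for coverings.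

**Corollary 4.** If $X$ is path-connected and $d\ge1$, then $X(d)$ contains a neighborhood of $0$ in $V$, and $\bigcup_jX(j)=V$.

*Proof.* Steps 1 to 3 (with $A=\{0\}$, $M=1$) give a compact $K\subseteq V$ of positive volume with $K-K\subseteq X(d)$. By Steinhaus' theorem, $K-K$ contains a neighborhood of $0$. (Recall why: choose an open $U\supseteq K$ with $\operatorname{vol}(U)<2\operatorname{vol}(K)$. For small $v$ we have $K+v\subseteq U$. If $K$ and $K+v$ were disjoint, then $2\operatorname{vol}(K)\le\operatorname{vol}(U)$. So they meet, and $v\in K-K$.) If $X(d)$ contains the ball of radius $r$ about $0$, then $X(jd)$ contains the ball of radius $jr$. $\square$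

## 6. Proof of Theorem A, and the compact connected case

*Proof for path-connected $X$.* Let $m\ge d\ge1$. A sum of $2m$ elements of $X-X$ is $2m$ times their average, so $X(2m)\subseteq2mC$. By Proposition 3 with $M=2m$, a subset of $X(2m)$ whose distinct elements have differences outside $X(d)$ has at most $(8m+2d)^d\le(10m)^d$ elements. Lemma 1 with $S=X(d)$ and $T=X(2m)$ gives $A$ with $1\le|A|\le(10m)^d$ and
$$X(m)+X(m)=X(2m)\subseteq A+X(d)\subseteq A+X(m).$$
Since $X(m)=-X(m)$, this is the claim with $k=|A|$. As $d\le n$, the value $m=n$ always works (trivially if $d=0$).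

*Proof for compact connected $X$.* Such a set need not contain any useful paths: the closure of $\{(x,\sin(1/x)):0<x\le1\}$ is compact and connected but not path-connected. We thicken $X$ and use that Proposition 3 is uniform.

**Step 1: thicken.** Translate so that $X\subseteq V$. For $\varepsilon>0$ let $B_\varepsilon$ be the open $\varepsilon$-ball about $0$ in $V$, and $X_\varepsilon=X+B_\varepsilon$. This set is open in $V$. It is connected, being the union of the connected set $X$ with balls that each meet it. An open connected subset of $V$ is path-connected. Moreover $X_\varepsilon-X_\varepsilon\supseteq X-X$ spans $V$, so the dimension attached to $X_\varepsilon$ is again $d$. Since $B_\varepsilon-B_\varepsilon=B_{2\varepsilon}$, we get $X_\varepsilon(d)=X(d)+B_{2d\varepsilon}$.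

**Step 2: separation survives a small thickening.** Let $A\subseteq X(2m)$ be finite with $a-b\notin X(d)$ for distinct $a,b\in A$. The set $X(d)$ is compact, so there is $\eta>0$ such that all these finitely many differences have distance at least $\eta$ from $X(d)$. If $2d\varepsilon<\eta$, they lie outside $X_\varepsilon(d)$. Also $A\subseteq X_\varepsilon(2m)\subseteq2m\operatorname{conv}(X_\varepsilon-X_\varepsilon)$. Proposition 3 applied to $X_\varepsilon$ with $M=2m$ gives $|A|\le(8m+2d)^d\le(10m)^d$.

**Step 3: conclude.** The bound does not depend on $\varepsilon$, so it holds for every finite separated $A\subseteq X(2m)$. Lemma 1 finishes the proof as before. $\square$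

One more general fact will be needed: being approximate propagates upward in $m$.

**Lemma 5 (iteration).** Let $X\subseteq\mathbb R^n$ be nonempty and $X(m)$ approximate. Then for every $M$ there is a finite set $A'$ with $X(M)\subseteq A'+X(m)$. Consequently $X(m')$ is approximate for all $m'\ge m$.

*Proof.* Let $X(2m)\subseteq A+X(m)$ with $A$ finite. We claim $X(2^sm)\subseteq A_s+X(m)$ with $A_s$ finite, for all $s\ge0$. For $s=0$ take $A_0=\{0\}$. Inductively,
$$X(2^{s+1}m)=X(2^sm)+X(2^sm)\subseteq A_s+A_s+X(2m)\subseteq A_s+A_s+A+X(m),$$
and $A_{s+1}=A_s+A_s+A$ is finite. Choose $s$ with $2^sm\ge M$ to get the first claim. For $m'\ge m$, take $M=2m'$: $X(2m')\subseteq A'+X(m)\subseteq A'+X(m')$. $\square$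

## 7. The half-line moment curve needs all $n$ summands

Let $n\ge2$, $\gamma(t)=(t,t^2,\dots,t^n)$ and $X=\gamma([0,\infty))$. For $n=2$ Section 1 proved everything: $X(2)=\mathbb R^2$, and the points $\lambda e_1$ escape every finite union of translates of $X(1)$. The same plan works in general with the linear maps
$$\delta_\lambda(y)=(\lambda y_1,\lambda^2y_2,\dots,\lambda^ny_n)\quad(\lambda>0),\qquad\delta_\lambda X=X,\quad\delta_\lambda X(m)=X(m).$$

**Step 1: $X(n)=\mathbb R^n$.** The map $(t_1,\dots,t_n)\mapsto\sum_i\gamma(t_i)$ has $i$-th derivative column $(1,2t_i,\dots,nt_i^{n-1})$, so its Jacobian is $n!\prod_{i<j}(t_j-t_i)$, which is nonzero at distinct $t_i>0$. By the inverse function theorem the $n$-fold sum $X+\cdots+X$ contains a nonempty open set $U$. So $X(n)\supseteq U-U$ contains a cube $[-r,r]^n$ with $r>0$. For $\lambda\ge1$, $X(n)=\delta_\lambda X(n)\supseteq\delta_\lambda([-r,r]^n)\supseteq[-\lambda r,\lambda r]^n$. Let $\lambda\to\infty$.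

**Step 2: what has to be shown about $X(n-1)$.** Suppose we know that
$$e_1\notin\overline{X(n-1)}.\tag{3}$$
Let $X(m)$ be approximate with $m\le n-1$. By Lemma 5, $\mathbb R^n=X(n)\subseteq A+X(m)\subseteq A+X(n-1)$ with $A$ finite. By the pigeonhole principle, applied to the points $e_1,2e_1,3e_1,\dots$, there are $a\in A$ and $\lambda_k\to\infty$ with $\lambda_ke_1-a\in X(n-1)$. Applying $\delta_{1/\lambda_k}$ gives $e_1-\delta_{1/\lambda_k}(a)\in X(n-1)$, and these points converge to $e_1$. This contradicts (3). Note that we really need the closure in (3): the argument produces only a sequence converging to $e_1$.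

**Step 3: encode points of $X(n-1)$ by step functions.** Let $y=\sum_{i=1}^{n-1}(\gamma(x_i)-\gamma(x_i'))$ with $x_i,x_i'\ge0$, and put
$$h=\sum_{i=1}^{n-1}\big(1_{[0,x_i)}-1_{[0,x_i')}\big)\ \text{ on }\mathbb R.$$
Since $x^l=\int_0^xl\,t^{l-1}dt$,
$$y_l=\int_0^\infty h(t)\,l\,t^{l-1}\,dt\qquad(1\le l\le n).\tag{4}$$
The function $h$ is an integer-valued step function with bounded support in $[0,\infty)$. Each of its $n-1$ summands is $\pm$ the indicator of a bounded interval, or $0$. Hence $|h|\le n-1$, and the total variation of $h$ on $\mathbb R$ is at most $2(n-1)$.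

An example with $n=3$: for $y=\gamma(3)-\gamma(1)+\gamma(0)-\gamma(2)$ we get $h=-1_{[0,1)}+1_{[2,3)}$, and indeed $y_1=3-1-2=0=\int h$ and $y_2=9-1-4=4=\int2t\,h$.

**Step 4: $h$ has few sign changes.** Let $\tau_0<\dots<\tau_q$ be such that the $h(\tau_i)$ are nonzero with alternating signs. Because $h$ is integer-valued and vanishes far to the left and far to the right, its variation is at least $1$ up to $\tau_0$, at least $2$ on each $[\tau_{i-1},\tau_i]$, and at least $1$ after $\tau_q$. So $2q+2\le2(n-1)$, that is, $q\le n-2$.

List the maximal intervals on which $h$ is a nonzero constant, from left to right. Whenever two consecutive ones carry opposite signs, mark the left endpoint of the later one. The marked points $0<s_1<\dots<s_r$ separate $r+1$ blocks of alternating sign, so $r\le n-2$. Within a block the sign of the nonzero values of $h$ is constant, and $\prod_i(1-t/s_i)$ changes sign exactly at the $s_i$. So for some $\sigma\in\{1,-1\}$,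
$$\sigma h(t)\prod_{i=1}^r(1-t/s_i)\ge0\quad\text{for all }t>0.\tag{5}$$
In the example, $r=1$, $s_1=2$, $\sigma=-1$.

**Step 5: the exact statement, and why it does not suffice.** If $y=e_1$, then (4) gives $\int h=1$ and $\int ht^l\,dt=0$ for $1\le l\le n-1$. The polynomial $Q(t)=t\prod_i(1-t/s_i)$ has degree $r+1\le n-1$ and no constant term, so $\int hQ=0$. By (5) the integrand has constant sign, so $h=0$ almost everywhere, contradicting $\int h=1$. This shows $e_1\notin X(n-1)$. For a sequence $y^{(k)}\to e_1$ the moments of $h_k$ only tend to these values, and to conclude $\int h_kQ_k\to0$ one needs the coefficients of $Q_k$ to stay bounded. They do not if some $s_i^{(k)}\to0$. So the marks that tend to $0$ must be treated apart from the others.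

**Step 6: set up the limit.** Suppose $y^{(k)}\in X(n-1)$ and $y^{(k)}\to e_1$, with corresponding $h_k$, $s_i=s_i^{(k)}$, $r$, $\sigma$. By (4),
$$\int h_k\to1,\qquad\int h_k\,t^l\,dt\to0\quad(1\le l\le n-1),\tag{6}$$
all integrals being over $[0,\infty)$. Pass to a subsequence on which $r$ and $\sigma$ are constant and every $s_i^{(k)}$ converges in $[0,\infty]$. Since the marks are increasing in $i$, there is $j$ with $s_i^{(k)}\to0$ exactly for $i\le j$. After discarding finitely many $k$, there is $c>0$ with $s_i^{(k)}\ge c$ for all $i>j$ and all $k$, and $s_i^{(k)}\le1$ for $i\le j$. Put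
$$P_k(t)=\prod_{i>j}(1-t/s_i),\qquad R_k(t)=t\prod_{i\le j}(t-s_i)\,P_k(t).$$
The factors $1-t/s_i$ with $i>j$ have coefficients bounded by $\max(1,1/c)$, and the factors $t-s_i$ with $i\le j$ have coefficients bounded by $1$. So the coefficients of $P_k$ and $R_k$ are bounded uniformly in $k$. Moreover $P_k(0)=1$ and $\deg P_k\le n-2$, while $R_k(0)=0$ and $\deg R_k\le r+1\le n-1$. By (6),
$$\int h_kP_k\to1,\qquad\int h_kR_k\to0.\tag{7}$$

**Step 7: use the sign.** We have $R_k(t)=t\prod_{i\le j}(-s_i)\prod_{i=1}^r(1-t/s_i)$. By (5), $h_kR_k$ has constant sign on $(0,\infty)$. So $\int_0^\infty|h_k||R_k|\,dt=|\int h_kR_k|\to0$.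

**Step 8: the mass of $h_kP_k$ cannot sit near $0$.** Let $0<\varepsilon\le1$. For large $k$ we have $s_i<\varepsilon/2$ for all $i\le j$, so for $t\ge\varepsilon$
$$|R_k(t)|\ge\varepsilon(\varepsilon/2)^j|P_k(t)|.$$
With Step 7 this gives $\int_\varepsilon^\infty|h_k||P_k|\,dt\to0$. On $[0,\varepsilon]$ each factor of $P_k$ is at most $1+1/c$ in absolute value, so $|h_k||P_k|\le(n-1)(1+1/c)^n$. Combining with (7),
$$1=\lim_k\Big|\int h_kP_k\Big|\le\varepsilon(n-1)(1+1/c)^n.$$
Here $c$ does not depend on $\varepsilon$, and $\varepsilon\in(0,1]$ was arbitrary: a contradiction. This proves (3), and by Step 2 it proves that $X(m)$ is not approximate for $m\le n-1$. Together with Theorem A, $n$ is the least $m$ that works for all connected smooth curves in $\mathbb R^n$. For $n=1$ there is nothing to show, since $m\ge1$ always. $\square$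

## 8. Null sets below $d/2$, and bounded curves

The unit circle in $\mathbb R^2$ has $d=2$, and $X-X$ is the closed disk of radius $2$: every vector of length at most $2$ is a difference of two unit vectors. One copy suffices there, and $1=d/2$. Theorem C says that $d/2$ is the true threshold for bounded curves.

*Proof of Theorem C.* Let $X=\gamma(I)$, translated so that $X\subseteq V$.

**Step 1: if $2m<d$, then $X(m)$ is null in $V$.** Consider $F(t,s)=\sum_{i\le m}(\gamma(t_i)-\gamma(s_i))$ on $I^{2m}$, with image $X(m)\subseteq V\cong\mathbb R^d$. Write $I$ as a countable union of compact intervals $J_1\subseteq J_2\subseteq\cdots$. On each cube $J_\nu^{2m}$ the map $F$ is Lipschitz, with constant $\kappa$ say. Split the cube, of side $\ell$, into $N^{2m}$ cubes of side $\ell/N$. Each is mapped into a set of diameter at most $\kappa\ell\sqrt{2m}/N$, which lies in a cube of twice that side. So $F(J_\nu^{2m})$ has volume at most $N^{2m}(2\kappa\ell\sqrt{2m}/N)^d$, which tends to $0$ as $N\to\infty$ because $2m<d$. A countable union of null sets is null.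

**Step 2: the lower bound.** Suppose $m<d/2$ and $X(m)$ were approximate. By Lemma 5, $X(d)\subseteq A'+X(m)$ with $A'$ finite. Both $X(d)$ and $X(m)$ lie in $V$, so only elements of $A'\cap V$ are used. Then $X(d)$ is null in $V$ by Step 1. But $X(d)$ contains a neighborhood of $0$ in $V$ by Corollary 4, a contradiction.

**Step 3: for $a=\lceil d/2\rceil$, the set $X(a)$ has nonempty interior in $V$.** In Proposition 3 we used $d$ paths in $K$ and then doubled them by forming $K-K$. It is cheaper to put both signs into one sum. As in Steps 1 and 3 of that proof, choose a compact path-connected $X_0\subseteq X$ and $p_0\in X_0$ such that $X_0-p_0$ contains a basis $w_1,\dots,w_d$ of $V$, and paths $g_i$ in $X_0-p_0$ from $0$ to $w_i$. Let $\epsilon_i=1$ for $i\le a$ and $\epsilon_i=-1$ for $i>a$. Lemma 2, applied to the paths $\epsilon_ig_i$ and the basis $\epsilon_iw_i$, shows that the compact set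
$$K'=\Big\{\sum_i\epsilon_ig_i(t_i):t\in[0,1]^d\Big\}$$
satisfies $K'+\Lambda=V$ with $\Lambda$ countable. So $V$ is a countable union of closed translates of $K'$, and by Baire's theorem $K'$ has nonempty interior in $V$. An element of $K'$ is a sum of $a$ terms $x-p_0$ and $d-a\in\{a-1,a\}$ terms $-(x'-p_0)$, with $x,x'\in X_0$. A positive and a negative term add up to $x-x'\in X-X$. If $d$ is odd, one positive term $x-p_0\in X-X$ is left over. In either case we obtain a sum of $a$ elements of $X-X$, so $K'\subseteq X(a)$.

**Step 4: bounded $X$.** Let $X$ be bounded and $m\ge a$. Then $X(m)\supseteq X(a)$ has nonempty interior in $V$, and the bounded set $X(2m)\subseteq V$ is covered by finitely many translates of this interior. So $X(m)$ is approximate. Conversely, an integer $m<\lceil d/2\rceil$ satisfies $m<d/2$, and Step 2 applies. $\square$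

So for every smooth curve with $d\ge1$ the least good $m$ lies in $[\lceil d/2\rceil,d]$. All bounded curves attain the lower end, and the half-line moment curves of Theorem B, for which $d=n$, attain the upper end.

## 9. The large-scale shape of $X(m)$

Take $X=\{(t,\sin t):t\in\mathbb R\}$. All points of $C$ have second coordinate in $[-2,2]$. On the other hand $X-X$ contains $(x,0)$ for every $x$: take $s=(\pi+x)/2$ and $t=(\pi-x)/2$, so that $s-t=x$ and $\sin s=\sin t$. So here $L=\{v:\mathbb Rv\subseteq\overline C\}$ is the horizontal axis, and Theorem D says that for $m\ge2$, up to finitely many translates, $X(m)$ is a horizontal strip. For the half parabola, $\frac12(S-S)=\mathbb R^2$ lies in $C$, so $L=V=\mathbb R^2$, in accordance with $X(2)=\mathbb R^2$.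

*Proof of Theorem D.* Note that $\overline C\subseteq V$ is closed, convex, symmetric, and contains $0$.

**Step 1: $L$ is a linear subspace and $L+\overline C\subseteq\overline C$.** Clearly $0\in L$, and $L$ is closed under scalar multiples. For $v,w\in L$ and $s\in\mathbb R$, $s(v+w)=\frac12(2sv)+\frac12(2sw)\in\overline C$, so $v+w\in L$. Next, let $x\in\overline C$ and $v\in L$. Then $(1-\frac1N)x+\frac1N(Nv)\in\overline C$ for all $N\ge1$, and letting $N\to\infty$ gives $x+v\in\overline C$.

**Step 2: transversally to $L$, $\overline C$ is bounded.** Let $L^\perp$ be the orthogonal complement in $V$. If $x\in\overline C$ has $L$-component $v$, then $x-v\in\overline C\cap L^\perp$ by Step 1. So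
$$\overline C=L+(\overline C\cap L^\perp).\tag{8}$$
Suppose $\overline C\cap L^\perp$ were unbounded. Choose $c_k$ in it with $|c_k|\to\infty$ and $c_k/|c_k|\to u$, a unit vector of $L^\perp$. For each $s\ge0$ and all large $k$, $sc_k/|c_k|$ is on the segment from $0$ to $c_k$, hence in $\overline C$; in the limit $su\in\overline C$. By symmetry $\mathbb Ru\subseteq\overline C$, so $u\in L\cap L^\perp=\{0\}$, a contradiction.

**Step 3: $C$ itself contains a neighborhood of $L$.** Since $X-X$ is symmetric and spans $V$, $C$ contains the convex hull of $\pm w_1,\dots,\pm w_d$ for some basis $w_i$ of $V$. So there is $r>0$ with $rB\subseteq C$. We claim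
$$L+\tfrac r2B\subseteq C.\tag{9}$$
Let $x\in L$ and $b\in\frac r2B$. Then $2x\in\overline C$ and $|2b|<r$, so there is $c\in C$ with $|2x-c|<r-|2b|$. The vector $2b+2x-c$ has length less than $r$, so it lies in $C$, and $x+b=\frac12c+\frac12(2b+2x-c)\in C$.

**Step 4: compare with $X(m)$.** By Proposition 3 with $M=1$ and Lemma 1 with $S=X(d)$, $T=C$, there is a finite $A\subseteq C$ with
$$C\subseteq A+X(d).\tag{10}$$
Let $m\ge d$. First, by (8), $X(m)\subseteq mC\subseteq L+m(\overline C\cap L^\perp)$, where the second summand is bounded by Step 2. A bounded set is covered by finitely many translates of $B$, so $X(m)$ is covered by finitely many translates of $L+B$. Second, $L+B$ is covered by finitely many translates of $L+\frac r2B$, and $L+\frac r2B\subseteq C\subseteq A+X(d)\subseteq A+X(m)$ by (9) and (10). So $L+B$ is covered by finitely many translates of $X(m)$.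

**Step 5: the case $L=V$.** Then $C=V$ by (9), so $V=A+X(d)$ with $A\subseteq V$ finite by (10). By Corollary 4, $V$ is the increasing union of the $X(j)$, so $A\subseteq X(i)$ for some $i$. Hence $V=X(i)+X(d)=X(i+d)$. $\square$

## 10. A connected set in the plane for which every $X(m)$ fails

The paths in Theorem A cannot simply be replaced by connectedness. To make every $X(m)$ fail it is enough that $X$ be infinite and linearly independent over $\mathbb Q$. The work is to make such a set connected.

*Proof of Theorem E.* Let $\mathfrak c=2^{\aleph_0}$. We use two textbook facts: an uncountable closed subset of $\mathbb R^2$ has cardinality $\mathfrak c$; and there are exactly $\mathfrak c$ such sets (at most $\mathfrak c$, because an open set is determined by the rational balls it contains; at least $\mathfrak c$, because of the closed disks about $0$).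

**Step 1: construct $X$ by transfinite recursion.** Enumerate the uncountable closed subsets of $\mathbb R^2$ as $(F_\alpha)_{\alpha<\mathfrak c}$. Given $x_\beta$ for $\beta<\alpha$, the space $\operatorname{span}_{\mathbb Q}\{x_\beta:\beta<\alpha\}$ has cardinality at most $\max(|\alpha|,\aleph_0)<\mathfrak c=|F_\alpha|$. So we can choose
$$x_\alpha\in F_\alpha\setminus\operatorname{span}_{\mathbb Q}\{x_\beta:\beta<\alpha\}.$$
Let $X=\{x_\alpha:\alpha<\mathfrak c\}$. It is $\mathbb Q$-linearly independent, since in a nontrivial relation the term of largest index would lie in the span of earlier ones. It meets every uncountable closed subset of $\mathbb R^2$.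

**Step 2: $X$ is connected.** Suppose $X=X_1\cup X_2$ with $X_1,X_2$ nonempty, disjoint and relatively open in $X$. Put $U=\{z:\operatorname{dist}(z,X_1)<\operatorname{dist}(z,X_2)\}$ and $W=\{z:\operatorname{dist}(z,X_2)<\operatorname{dist}(z,X_1)\}$. These are disjoint open sets. A point of $X_1$ has distance $0$ from $X_1$ and positive distance from $X_2$, so $X_1\subseteq U$; likewise $X_2\subseteq W$. The closed set $\mathbb R^2\setminus(U\cup W)$ misses $X$, so by Step 1 it is countable. But the complement of a countable set $Q$ in $\mathbb R^2$ is path-connected. Indeed, for distinct $p,q\notin Q$ consider the broken lines from $p$ via $z$ to $q$, with $z$ on the perpendicular bisector of the segment $pq$; any two of them meet only in $p$ and $q$, so only countably many meet $Q$. Thus $U\cup W$ is connected, although it is the union of two disjoint nonempty open sets: a contradiction.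

**Step 3: no $X(m)$ is approximate.** Suppose $X(2m)\subseteq A+X(m)$ with $A$ finite. Discard the elements of $A$ that are not used. Every remaining $a$ is a difference of an element of $X(2m)$ and one of $X(m)$, so $a\in\operatorname{span}_{\mathbb Q}(X)$. Hence $A\subseteq\operatorname{span}_{\mathbb Q}(E)$ for some finite $E\subseteq X$. Since $X$ is infinite, we can take distinct $u_1,\dots,u_{2m},v_1,\dots,v_{2m}\in X\setminus E$ and put
$$u=\sum_{i=1}^{2m}u_i-\sum_{i=1}^{2m}v_i=\sum_{i=1}^{2m}(u_i-v_i)\in X(2m).$$
For every $a\in A$, the expansion of $u-a$ in the independent set $X$ has nonzero coefficients at these $4m$ elements at least, because $a$ involves only elements of $E$. An element of $X(m)$ involves at most $2m$ elements of $X$. So $u-a\notin X(m)$ for all $a\in A$, that is, $u\notin A+X(m)$, a contradiction. $\square$
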